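# Average resistance of sparse networks: edge currents and the convex bound $b\ge f$

## 1. Currents leaving a vertex, and an edge ledger

A **resistor network** is a finite connected graph, possibly with multiple edges, in which every edge has unit resistance. Fix such a graph $G$, a root $r$, $n\ge 1$ non-root vertices, and $m$ edges. (If loops occur, delete them: no resistance changes and $m$ does not increase.) The whole proof is bookkeeping with the following numbers.

Inject one unit of current at a non-root vertex $x$, extract it at $r$, and hold $r$ at potential $0$. For an edge $e$ at $x$, let $j_x(e)$ be the current that leaves $x$ through $e$. Every edge $e=xy$ thus carries *two* numbers, $j_x(e)$ and $j_y(e)$, which come from two different experiments: one injects at $x$, the other at $y$.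

**Definition (Green's function).** Let $L$ be the graph Laplacian with the row and column of $r$ removed: $L_{xx}=\deg x$, and $-L_{xy}$ is the number of edges between $x$ and $y$. For a vector $u$, extended by $u_r=0$, we have $u^{T}Lu=\sum_{xy}(u_x-u_y)^2$, summed over the edges. This vanishes only if $u$ is constant, hence $0$, because $G$ is connected. So $L$ is positive definite. Write $g_{xy}=(L^{-1})_{xy}$, with $g_{xy}=0$ if $x$ or $y$ is $r$.

For fixed $x\neq r$ the function $u(y)=g_{xy}$ solves $Lu=\mathbf 1_x$, so it is the potential in our experiment. Hence $R_x:=g_{xx}$ is the effective resistance from $x$ to $r$, and $R_r=0$. By Ohm's law, for $e=xy$,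
$$j_x(e)=R_x-g_{xy},\qquad j_y(e)=R_y-g_{xy}.$$
If $y=r$ this gives $j_x(e)=R_x$ and $j_r(e)=0$.

**Fact (Stieltjes matrices).** *A positive definite symmetric matrix $Q$ with off-diagonal entries $\le 0$ has an entrywise nonnegative inverse.* Proof: let $Qu=w\ge0$ and write $u=u^+-u^-$ with positive and negative parts. Then $0\le (u^-)^TQu=(u^-)^TQu^+-(u^-)^TQu^-$. Since $u^+$ and $u^-$ have disjoint supports, $(u^-)^TQu^+\le 0$. So $(u^-)^TQu^-\le 0$ and $u^-=0$. Take $w$ to be the unit vectors.

In particular $g_{xy}\ge0$. Moreover $g_{xy}\le R_x$. Indeed the maximum of $u=g_{x\cdot}$ is positive, so it is not attained at $r$. If it is attained at some $y\ne x,r$, where $u(y)$ is the average of $u$ over the edges at $y$, it is attained at all neighbors of $y$. Following a path from $y$ to $x$, which therefore never meets $r$, we see that it is attained at $x$. By symmetry $0\le g_{xy}\le\min(R_x,R_y)$, so **all numbers $j_x(e)$ are nonnegative**. The diagonal entry of $LL^{-1}=I$ is Kirchhoff's law at the source: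
$$\sum_{e\ni x}j_x(e)=1\qquad(x\ne r).\tag{1}$$

**Example (path $r-x-y$).** Here $R_x=1$, $R_y=2$, $g_{xy}=1$. On the edge $xy$ we have $j_y=1$ and $j_x=0$.

**Example (triangle $r,x,y$).** Here $L=\begin{pmatrix}2&-1\\-1&2\end{pmatrix}$, so $R_x=R_y=\frac23$ and $g_{xy}=\frac13$. On $xy$ both currents are $\frac13$; on $xr$ we have $j_x=\frac23$, $j_r=0$.

**The ledger.** Let $\lambda,V$ be real numbers. For each edge $e=xy$ put
$$E_e=2\lambda-(V-R_x)\,j_x(e)-(V-R_y)\,j_y(e).\tag{2}$$
By (1), $\sum_{x\ne r}(V-R_x)=\sum_{x\ne r}(V-R_x)\sum_{e\ni x}j_x(e)=\sum_e(2\lambda-E_e)$; the root contributes nothing because $j_r(e)=0$. Therefore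
$$\sum_{x\ne r}R_x+2\lambda m-nV=\sum_eE_e.\tag{3}$$

What is this for? Let $B(G)=\frac1n\sum_{x\ne r}R_x$ be the average resistance to the root. If for some $\lambda,V$ we can show $\sum_eE_e\ge0$, then (3) says
$$B(G)\ \ge\ V-\lambda\cdot\frac{2m}{n},$$
a lower bound that is linear in the edge density $2m/n$. A convex lower bound is a supremum of linear ones. We shall prove such a convex bound, and then read off from (3) when it is sharp.

## 2. The minimization problem and the function $f$

For a connected graph $G$ on $n$ vertices let $R_{xy}$ be the effective resistance between $x$ and $y$, and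
$$A(G)=\binom n2^{-1}\sum_{x<y}R_{xy}.$$
For real $\alpha\ge2$ let
$$a(\alpha)=\liminf_{n\to\infty}\ \min\{A(G): G\text{ connected on } n \text{ vertices with at most }\alpha n/2\text{ edges}\}.$$
So $\alpha$ bounds the average degree. How small can the average resistance be? The rooted version is $b(\alpha)$, the corresponding asymptotic minimum of $B(G)$ over rooted graphs with $n$ non-root vertices and at most $\alpha n/2$ edges, as $n\to\infty$. It is known that $a(\alpha)=2b(\alpha)$. We take this as given and use it only to pass between $a$ and $b$.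

Put
$$\rho(x)=\frac{x-1}{x(x-2)}=\frac12\Big(\frac1x+\frac1{x-2}\Big)\qquad(x>2).$$
Let $f:[2,\infty)\to\mathbb R$ be the maximal convex function with $f(2)\le1$ and $f(x)\le\rho(x)$ for $x>2$. (It exists, since a supremum of convex functions is convex.) The conjecture, from J. Robert Johnson and Mark Walters, "Optimal Resistor Networks", arXiv:2206.08095 (2022), is that $a(x)\ge2f(x)$ for all $x$, equivalently $b(x)\ge f(x)$. It is true.

**Theorem 1.** *Let $G$ be any finite connected rooted graph with $n\ge1$ non-root vertices and $m$ edges. Then $B(G)\ge f(2m/n)$, and $B(G)\ge f(\alpha)$ for every $\alpha\ge 2m/n$. Hence $b(\alpha)\ge f(\alpha)$, and (by $a=2b$) $a(\alpha)\ge2f(\alpha)$, for all $\alpha\ge2$.*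

**Theorem 2.** *$b(x)=f(x)$ (equivalently $a(x)=2f(x)$) if and only if $x=2$ or $x$ is an integer $\ge4$. For all other $x\ge2$, $b(x)>f(x)$.*

**Tangent lines of $\rho$.** We compute $f$ in order to know which pairs $(\lambda,V)$ to use. For $t>2$ write $s=t-2$ and
$$\lambda=\lambda(t)=-\rho'(t)=\frac12\Big(\frac1{t^2}+\frac1{s^2}\Big),\qquad V=V(t)=\rho(t)+t\lambda(t)=\frac1t+\frac1s+\frac1{s^2}.$$
(For $V$, use $t/s^2=1/s+2/s^2$.) The line $x\mapsto V-\lambda x$ is the tangent to $\rho$ at $t$. We have $\lambda'<0$ and $V'=\rho'+\lambda+t\lambda'=t\lambda'<0$. Since $\rho$ is strictly convex,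
$$\rho(d)+\lambda d\ \ge\ V\quad(d>2),\qquad\text{with equality iff } d=t.\tag{4}$$

The height of the tangent line above $x=2$ is $V-2\lambda=\frac1t+\frac1s-\frac1{t^2}$. Its derivative is $(t-2)\lambda'<0$, so it decreases from $+\infty$ to $0$. Let $x_0$ be the unique $t$ with $V-2\lambda=1$. Multiplying out, $t^2(t-2)\big(1-(V-2\lambda)\big)=t^3-4t^2+3t-2$. This equals $-0.592$ at $t=3.2$ and $0.004183$ at $t=3.27$. Hence $3.2<x_0<3.27$. Write $\lambda_0=\lambda(x_0)$, so $V(x_0)=1+2\lambda_0$. Then
$$f(x)=1-\lambda_0(x-2)\quad(2\le x\le x_0),\qquad f(x)=\rho(x)\quad(x\ge x_0).$$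
Indeed this function is a segment of the tangent at $x_0$ continued by $\rho$, so its slope is nondecreasing and it is convex. It lies below $\rho$ by (4), and its value at $2$ is $1$. Conversely, an admissible convex function is at most $\rho$ on $[x_0,\infty)$, and on $[2,x_0]$ it lies below the chord from $(2,1)$ to $(x_0,\rho(x_0))$, which is our segment.

**Three numerical facts.** Since $\lambda$ is decreasing, $\lambda_0>\lambda(3.27)=\frac12\big(\frac1{10.6929}+\frac1{1.6129}\big)>\frac12(0.0934+0.6199)>0.3566$ and $\lambda_0<\lambda(3.2)=\frac12\big(\frac1{10.24}+\frac1{1.44}\big)<0.4$. Hence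
$$8\lambda_0^2>1,\qquad \lambda_0>3-\sqrt7\ \ (3-\sqrt7<0.3543),\qquad 0<1-2\lambda_0<0.29.\tag{5}$$
In particular $2\lambda_0>\frac23$.

## 3. Stars, trees, triangle, regular trees

**Stars and trees.** If $m=n$ then $G$ is a tree, $R_x$ is the distance to $r$, and $B(G)\ge1$ with equality exactly for the star. This is Theorem 1 at density $2$, where $f(2)=1$. On every star edge $j_x=1$, $j_r=0$, so $E_e=2\lambda-V+1$. This vanishes exactly when $t=x_0$.

**Triangle.** Here $2m/n=3$ and $B=\frac23=\rho(3)$, while $f(3)=1-\lambda_0<0.6434$. The bound holds, with room.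

**The regular tree.** Let $d\ge3$. Take the $d$-regular tree to depth $k$ around a center $o$ and merge all vertices at depth $k$ into the root. A branch at $o$ has resistance $r_k$, with $r_1=1$ and $r_{k+1}=1+r_k/(d-1)$, so $r_k\to\frac{d-1}{d-2}$. The resistance from $o$ to the root is $r_k/d\to\frac{d-1}{d(d-2)}=\rho(d)$, and each edge at $o$ carries $j_o=1/d$. So $\rho(d)$ is what a vertex sees in the middle of a regular tree. (Most vertices of this graph are close to the root, so it does not show $b(d)\le\rho(d)$; that is done in Section 9.) The limiting values for an edge in the middle are $j=j'=\frac1d$ and $g=\rho(d)-\frac1d=\frac1{d(d-2)}$. Inserting them in (2) with $t=d$ gives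
$$2\lambda-\tfrac2d\big(V-\rho(d)\big)=\tfrac2d\big(\lambda d+\rho(d)-V\big)=0 .$$
So with these $\lambda,V$ the ledger balances on tree edges, and at $t=x_0$ it also balances on star edges.

**A bound vertex by vertex.** Since $j_x(e)\le R_x$, (1) gives $R_x\ge1/\deg x$. By the inequality between arithmetic and harmonic means, $B(G)\ge n/\sum_{x\ne r}\deg x\ge n/(2m)$. This is $1/\alpha$ at density $\alpha$, and $\rho(\alpha)-\frac1\alpha=\frac12\big(\frac1{\alpha-2}-\frac1\alpha\big)>0$. So a bound that uses each vertex alone falls short. It ignores that neighbors share edges, that is, it ignores the relation between $j_x(e)$ and $j_y(e)$.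

## 4. The constraint linking the two currents of an edge

For an edge $e=xy$ write $j=j_x(e)$, $j'=j_y(e)$, $g_e=g_{xy}$, $\sigma=j+j'$, $\pi=jj'$.

**Step 1: the constraint.** The aim is an inequality that uses the fact that there is an edge between $x$ and $y$. We claim
$$\sigma\le1,\qquad \pi\le g_e(1-\sigma).\tag{6}$$

For a root edge $xr$ we have $j_r=g_e=0$, so $\pi=0$ and $\sigma=j_x\le1$ by (1). Now let $x,y\ne r$, and let $U$ be the set of the other non-root vertices. The block of $L^{-1}$ on $\{x,y\}$ is $K^{-1}$, where $K$ is the Schur complement of $L$ onto $\{x,y\}$. It is positive definite, and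
$$K_{xy}=L_{xy}-L_{xU}L_{UU}^{-1}L_{Uy}\le-1,$$
because $L_{xy}\le-1$, $L_{xU},L_{Uy}\le0$ entrywise, and $L_{UU}^{-1}\ge0$ by the Fact of Section 1. Put $c=-K_{xy}\ge1$. Inverting the $2\times2$ matrix $K$ gives
$$g_e=\frac{c}{\det K}>0,\qquad R_xR_y-g_e^2=\det K^{-1}=\frac1{\det K}=\frac{g_e}c\le g_e.$$
Substitute $R_x=g_e+j$ and $R_y=g_e+j'$: the left side is $g_e\sigma+\pi$. So $g_e\sigma+\pi\le g_e$, which is the second inequality. Since $\pi\ge0$ and $g_e>0$, the first follows.

Check on the triangle's edge $xy$: $\sigma=\frac23$, $\pi=\frac19$, $g_e(1-\sigma)=\frac19$, an equality. The limiting tree edge also gives equality: $\frac1{d(d-2)}\cdot\frac{d-2}d=\frac1{d^2}$.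

**Step 2: eliminate $g_e$.** The aim is a lower bound for $E_e$ in terms of $j,j'$ alone. From (2) with $R_x=g_e+j$, $R_y=g_e+j'$, and $j^2+j'^2=\sigma^2-2\pi$,
$$E_e=2\lambda-V\sigma+\sigma^2-2\pi+g_e\sigma.\tag{7}$$
If $\sigma<1$, insert $g_e\ge\pi/(1-\sigma)$ and use $\frac\sigma{1-\sigma}-2=\frac{3\sigma-2}{1-\sigma}$. If $\sigma=1$, then (6) forces $\pi=0$. Thus
$$E_e\ge M(j,j'):=2\lambda-V\sigma+\sigma^2+\pi\,\frac{3\sigma-2}{1-\sigma}\ \ (\sigma<1);\qquad E_e=2\lambda-V+1+g_e\ \ (\sigma=1).\tag{8}$$

**Lemma A.** *For every $t>2$:*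

*(i) if $\sigma\le\frac23$, then $E_e\ge M\ge0$; moreover, if $t>3$, then on $\{j,j'\ge0,\ \sigma\le\frac23\}$ we have $M=0$ only at $j=j'=1/t$;*

*(ii) if $\sigma>\frac23$, then $E_e\ge2\lambda-V\sigma+\sigma^2$.*

**Proof.** (i) If $\sigma=0$ then $M=2\lambda>0$. Otherwise the coefficient of $\pi$ in $M$ is $\le0$ and $\pi\le\sigma^2/4$. So the worst case is $\pi=\sigma^2/4$, where the tree value appears. Put $d=2/\sigma\ge3$; then
$$\sigma\rho(d)=\frac{\sigma^2}4\cdot\frac{2-\sigma}{1-\sigma}=\sigma^2+\frac{\sigma^2}4\cdot\frac{3\sigma-2}{1-\sigma}.$$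
Therefore
$$M\ge2\lambda-V\sigma+\sigma\rho(d)=\frac2d\big(\lambda d+\rho(d)-V\big)\ge0$$
by (4). If $M=0$ and $t>3$, then (4) forces $d=t>3$, so $\sigma=2/t<\frac23$. The coefficient of $\pi$ is then strictly negative, so $\pi=\sigma^2/4$, that is, $j=j'=1/t$.

(ii) For $\sigma<1$ the last term of $M$ is $\ge0$; for $\sigma=1$ use $g_e\ge0$ in (8). $\square$

## 5. Edge-by-edge positivity, and the density at which it fails

What we want is the following.

**Proposition.** *For every $t\ge x_0$ and every finite connected rooted graph, $\sum_eE_e\ge0$, where $\lambda=\lambda(t)$ and $V=V(t)$.*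

The natural attempt is to show $E_e\ge0$ for each edge. By Lemma A this holds for all edges once the quadratic $z^2-Vz+2\lambda$ is never negative, that is, once $D:=V^2-8\lambda\le0$.

**Where is $D\le0$?** In terms of $s=t-2$ we have $V=\frac{2s^2+3s+2}{ts^2}$, and a direct expansion gives
$$-s^4t^2D=\big(8s^4+16s^3+16s^2\big)-(2s^2+3s+2)^2=4s^4+4s^3-s^2-12s-4=:P(s).$$
By Descartes' rule of signs $P$ has exactly one positive root $s_1$. Put $x_1=2+s_1$. Since $P(0)<0$, we get $D>0$ for $t<x_1$, $D(x_1)=0$, and $D<0$ for $t>x_1$. Since $P(4/3)=\frac{28}{81}>0$, $x_1<\frac{10}3$. Moreover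
$$D(x_0)=(1+2\lambda_0)^2-8\lambda_0=(1-2\lambda_0)^2>0,$$
so $x_0<x_1$.

**Proof of the Proposition for $t\ge x_1$.** Here $V^2\le8\lambda$, so $2\lambda-V\sigma+\sigma^2\ge0$ for all $\sigma$, and every $E_e\ge0$ by Lemma A. $\square$

**Where the attempt stops.** Let $x_0\le t<x_1$. Let $\mu<\nu$ be the roots of $z^2-Vz+2\lambda$, and put
$$\delta(z)=Vz-z^2-2\lambda=(z-\mu)(\nu-z).$$
A root edge $e=xr$ has $E_e=2\lambda-(V-R_x)R_x=-\delta(R_x)$, which is negative as soon as $\mu<R_x<\nu$. Such edges exist. We shall see in Lemma B that $0<\mu<\nu\le1$. Choose a rational $q\in(\mu,\nu)$ and join $x$ to $r$ by one edge and, in parallel, by a network of unit resistors with resistance $\frac q{1-q}$. (A resistance $a/b$, with $a,b$ positive integers, is obtained from $a$ bundles in series, each made of $b$ parallel edges.) Then $R_x=q$. So for every $t\in[x_0,x_1)$ some network has a negative edge.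

For a concrete case take $t=x_0$, where $\mu=2\lambda_0<0.8$ and $\nu=1$. Take a cycle of length ten through $r$ and a neighbor $x$ of $r$. Then $R_x=0.9$ and, on $e=xr$, $E_e=-(0.9-2\lambda_0)(0.1)<0$.

**What repairs it.** In this example $e$ takes $0.9$ of the current injected at $x$. By (1), only $0.1$ is left for the other edge $h=xz$ at $x$, so the subtracted term $(V-R_x)j_x(h)$ in $E_h$ is small. Here $R_z=\frac{2\cdot8}{10}=1.6$ and $g_{xz}=0.9-0.1=0.8$, so $j_z(h)=0.8$ and
$$E_h=2\lambda_0-(0.1+2\lambda_0)(0.1)-(2\lambda_0-0.6)(0.8)=0.47+0.2\lambda_0>0.5 .$$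
The deficit of $e$ is below $0.02$, since $2\lambda_0>0.7132$. The surplus of $h$ covers it many times. The rest of the proof shows that this always happens: a negative edge has one dominant current, and any other edge at that end can pay for it.

## 6. The roots $\mu,\nu$ on the interval $[x_0,x_1]$

This section collects the inequalities between parameters that the payment argument needs. For $t\in[x_0,x_1]$ let $\mu\le\nu$ be the roots of $z^2-Vz+2\lambda$, so that $\mu+\nu=V$, $\mu\nu=2\lambda$, $\nu-\mu=\sqrt D$. Put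
$$A=3\lambda-\frac{(V-1)^2}8 .$$
From here on $A$ denotes this number; the average resistance of a graph is always written $A(G)$.

**Lemma B.** *For $t\in[x_0,x_1]$: $2\lambda_0\le\mu\le\nu\le1$; $\nu-\mu\le1-2\lambda_0$; $1<V\le1+2\lambda_0$; and $A-\nu\ge\kappa_0$, where $\kappa_0:=3\lambda_0-\frac{\lambda_0^2}2-1>0$.*

**Proof.** Since $V$ is decreasing and $x_1<\frac{10}3$, we have $V\le V(x_0)=1+2\lambda_0$ and $V\ge V(\tfrac{10}3)=0.3+0.75+0.5625=1.6125$. Hence $Vt>1.6125\cdot3.2=5.16$.

*Motion of the roots.* From $V'=t\lambda'$ we get $D'=2VV'-8\lambda'=2\lambda'(Vt-4)<0$. So $\sqrt D\le\sqrt{D(x_0)}=1-2\lambda_0<0.29$. On $[x_0,x_1)$ it follows that $\frac{Vt-4}{\sqrt D}>\frac{1.16}{0.29}=4>t$. Differentiating $\mu=\frac12(V-\sqrt D)$ and $\nu=\frac12(V+\sqrt D)$,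
$$\mu'=\tfrac12\lambda'\Big(t-\tfrac{Vt-4}{\sqrt D}\Big)>0,\qquad \nu'=\tfrac12\lambda'\Big(t+\tfrac{Vt-4}{\sqrt D}\Big)<\tfrac12(3.2+4)\lambda'=3.6\,\lambda'<0 .$$
At $t=x_0$ the roots have sum $1+2\lambda_0$ and product $2\lambda_0$, so $\mu=2\lambda_0$ and $\nu=1$. Since $\mu$ increases and $\nu$ decreases, the first three claims hold on $[x_0,x_1)$, and at $x_1$ by continuity.

*The gap $A-\nu$.* We have $A'=3\lambda'-\frac{(V-1)t}4\lambda'=\lambda'\big(3-\frac{(V-1)t}4\big)>3\lambda'$, because $\lambda'<0$ and $V>1$. So $(\nu-A)'<3.6\lambda'-3\lambda'<0$, and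
$$\nu-A\le(\nu-A)(x_0)=1-3\lambda_0+\frac{(2\lambda_0)^2}8=1-3\lambda_0+\frac{\lambda_0^2}2=-\kappa_0,$$
again with continuity at $x_1$. Finally, $\kappa_0>0$ means $\lambda_0^2-6\lambda_0+2<0$, that is, $3-\sqrt7<\lambda_0<3+\sqrt7$. This holds by (5) and $\lambda_0<0.4$. $\square$

## 7. A negative edge has one dominant current

Let $x_0\le t<x_1$ in this section and the next. Call $e$ **bad** if $E_e<0$.

**Lemma C.** *Let $e=xy$ be bad with $j=j_x(e)\ge j'=j_y(e)$. Then $x\ne r$, $\mu<j<\nu$, and $-E_e\le\delta(j)$.*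

A priori we know only that the *sum* $\sigma$ lies in $(\mu,\nu)$. The lemma says that the larger current alone lies there, and that it controls the deficit.

**Proof.** *Preliminaries.* If $x=r$ then $j=0$, so $j'=0$ and $E_e=2\lambda>0$; hence $x\ne r$. By Lemma A(i) a bad edge has $\sigma>\frac23$, and by Lemma A(ii) $\delta(\sigma)\ge-E_e>0$. So $\mu<\sigma<\nu\le1$.

*Step 1, to show $j>\mu$.* Suppose $j\le\mu$. Then $\sigma/2\le j\le\mu<\sigma$. The function $z\mapsto z(\sigma-z)$ is decreasing on $[\sigma/2,\sigma]$, so $\pi=j(\sigma-j)\ge\mu(\sigma-\mu)$. By (8),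
$$E_e\ge(\sigma-\mu)\Big[-(\nu-\sigma)+\mu\,\frac{3\sigma-2}{1-\sigma}\Big].$$
The bracket is positive, because by Lemma B and $2\lambda_0>\frac23$
$$(\nu-\sigma)(1-\sigma)\le(\nu-\mu)(1-\mu)\le(1-2\lambda_0)^2<2\lambda_0(6\lambda_0-2)\le\mu(3\mu-2)\le\mu(3\sigma-2).$$
The strict inequality reads $1-4\lambda_0+4\lambda_0^2<12\lambda_0^2-4\lambda_0$, that is, $8\lambda_0^2>1$, which is in (5). So $E_e\ge0$, a contradiction. Hence $j>\mu$.

*Step 2, to remove $j'$ from the estimate.* By (7), $-E_e=V\sigma-\sigma^2+2\pi-2\lambda-g_e\sigma$. Subtracting $\delta(j)=Vj-j^2-2\lambda$,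
$$-E_e=\delta(j)+\big[(V-g_e-j')j'-g_ej\big].$$
If $j'=0$ the bracket is $-g_ej\le0$. If $j'>0$, then (6) gives $g_e\ge\frac{jj'}{1-\sigma}\ge\frac{jj'}{1-j}$. So the bracket is at most $Vj'-g_ej\le j'\big[V-\frac{j^2}{1-j}\big]$. This is $\le0$, since $j>\mu\ge2\lambda_0$ and $8\lambda_0^2>1$ give
$$V(1-j)\le(1+2\lambda_0)(1-2\lambda_0)=1-4\lambda_0^2\le4\lambda_0^2\le\mu^2<j^2 .$$
Hence $0<-E_e\le\delta(j)$, and $\delta(j)>0$ forces $j<\nu$. $\square$

## 8. Companions pay: proof of Theorem 1

Call $x$ in Lemma C the **head** of the bad edge $e$. Since $j>\mu\ge2\lambda_0>\frac12$ and $\sigma\le1$, a bad edge has only one end with current above $\frac12$, so the head is unique. By (1), a vertex is the head of at most one bad edge. Since $j<\nu\le1$, (1) shows that the head has at least one further edge. Choose one, call it $h=h(e)$, the **companion** of $e$. By (1),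
$$0\le j_x(h)\le1-j .$$

**Lemma D.** *Let $h=xz$ be a companion of the bad edge $e$ with head $x$ and current $j=j_x(e)$.*

*(I) $E_h\ge\delta(j)+2\kappa_0$.*

*(II) If $h$ is also the companion of a bad edge $e^*$ with head $z$ and current $k=j_z(e^*)$, then $E_h\ge\delta(j)+\delta(k)+2\kappa_0$.*

**Proof.** *The saving at a head.* We have $R_x=g_e+j\ge j$. Also $V-j>0$, since $V>1\ge j$. So
$$(V-R_x)\,j_x(h)\le(V-j)\,j_x(h)\le(V-j)(1-j).\tag{9}$$

*(II): both ends are heads.* Apply (9) at both ends:
$$E_h\ge2\lambda-(V-j)(1-j)-(V-k)(1-k).$$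
Expanding, $\lambda-(V-j)(1-j)-\delta(j)=3\lambda-(V-j)$, and likewise for $k$. Hence
$$E_h-\delta(j)-\delta(k)\ge[3\lambda-(V-j)]+[3\lambda-(V-k)].$$
Since $j>\mu$, Lemma B gives $V-j<V-\mu=\nu\le A-\kappa_0\le3\lambda-\kappa_0$. The same holds for $k$, so the right side is at least $2\kappa_0$.

*(I): nothing is known about the end $z$.* Here we use that $z$ is at high potential, because little current flows from $x$ to $z$:
$$g_h=R_x-j_x(h)\ge j-(1-j)=2j-1>0 .$$
In particular $z\ne r$. Write $w=j_z(h)\ge0$, so $R_z=g_h+w$. Then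
$$(V-R_z)\,w=(V-g_h-w)\,w\le\tfrac14\max(V-g_h,0)^2\le\tfrac14(V+1-2j)^2,$$
where $V+1-2j>0$ because $V>1\ge j$. With (9),
$$E_h\ge2\lambda-(V-j)(1-j)-\tfrac14(V+1-2j)^2.\tag{10}$$
Put $a=V-j$. Since $\mu<j<\nu$ and $\mu+\nu=V$, also $a\in(\mu,\nu)$, so $aV-a^2-2\lambda=\delta(a)>0$. Moreover $\frac12(V+1-2j)=a-\frac{V-1}2$. Subtracting $\delta(j)$ from (10) as in (II),
$$E_h-\delta(j)\ge4\lambda-a-\Big(a-\frac{V-1}2\Big)^2=4\lambda+(aV-a^2)-2a-\frac{(V-1)^2}4\ge6\lambda-2a-\frac{(V-1)^2}4=2(A-a).$$
By Lemma B, $A-a\ge A-\nu\ge\kappa_0$. $\square$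

**Proof of the Proposition for $x_0\le t<x_1$.** We add up deficits and surpluses. If $h$ is the companion of $e$, then $\delta(j)>0$, so $E_h>0$ by Lemma D; companions are not bad. A companion $h=xz$ serves at most two bad edges, at most one with head $x$ and at most one with head $z$. By Lemmas C and D, $E_h$ is at least the total of $-E_e$ over the bad edges it serves. Every bad edge is served by exactly one companion, and all remaining edges have $E\ge0$. Hence $\sum_eE_e\ge0$. $\square$

**Proof of Theorem 1.** Since $G$ is connected on $n+1$ vertices, $2m/n\ge2$. Let $\alpha\ge2m/n$. By (3) and the Proposition, for every $t\ge x_0$,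
$$B(G)\ge V(t)-\lambda(t)\frac{2m}n\ge V(t)-\lambda(t)\alpha .$$
If $\alpha\ge x_0$, take $t=\alpha$: $B(G)\ge\rho(\alpha)=f(\alpha)$. If $2\le\alpha\le x_0$, take $t=x_0$: $B(G)\ge1+2\lambda_0-\lambda_0\alpha=f(\alpha)$. With $\alpha=2m/n$ this includes $B(G)\ge f(2m/n)$. A graph admitted in the definition of $b(\alpha)$ has $2m/n\le\alpha$, so $b(\alpha)\ge f(\alpha)$ and $a(\alpha)=2b(\alpha)\ge2f(\alpha)$. $\blacksquare$

## 9. Random regular graphs: equality at $x=2$ and at integers $d\ge4$

The star has $m=n$ and $B=1$, so $b(2)\le1=f(2)$, and Theorem 1 gives equality.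

Let $d\ge4$ be an integer. It suffices to find connected $d$-regular graphs on $N\to\infty$ vertices (so with $dN/2$ edges) with $A(G)\to2\rho(d)$. In this section $L$ denotes the full Laplacian $dI-\mathrm{Adj}$ of such a graph, where $\mathrm{Adj}$ is the adjacency matrix.

**Step 1: the graphs.** We need a spectral gap and few short cycles. Take random $d$-regular simple graphs on $N$ vertices ($dN$ even). We recall two facts. With high probability all nontrivial adjacency eigenvalues are at most $2\sqrt{d-1}+0.01$ (Friedman, "A proof of Alon's second eigenvalue conjecture", Mem. AMS 2008), and the expected number of cycles of each fixed length is $O(1)$ (Bollobás; Wormald).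

Put $c=d-2\sqrt{d-1}-0.01$. Since $d-2\sqrt{d-1}=(\sqrt{d-1}-1)^2\ge(\sqrt3-1)^2>0.5$, $c>0$. By the first fact, with high probability the Laplacian eigenvalues other than one copy of $0$, say $z_2,\dots,z_N$, lie in $[c,2d]$. In particular $0$ is simple and the graph is connected.

If the $\ell$-ball of a vertex $v$ is not a tree, some edge of the ball lies outside its breadth-first tree, and it closes a cycle of length at most $2\ell+1$ inside the ball. So $v$ is within distance $\ell$ of such a cycle. A cycle of length at most $2\ell+1$ has at most $(2\ell+1)(d+1)^\ell$ vertices within distance $\ell$. Hence the expected number of vertices whose $\ell$-ball is not a tree is $O(1)$ for fixed $\ell$. By Markov's inequality, with probability tending to $1$ there are at most $N/\ell$ such vertices. Choosing for each $\ell=1,2,\dots$ a suitable graph with $N$ large, we get one sequence of connected $d$-regular graphs with $N\to\infty$, with $z_i\in[c,2d]$ for $i\ge2$, and such that for each fixed $\ell$ all but $o(N)$ vertices have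 a tree as $\ell$-ball.

**Step 2: traces of polynomials.** Let $L_T$ be the Laplacian of the $d$-regular tree with a vertex $o$, and $\theta$ its spectral measure at $o$, so $\int z^i\,d\theta=(L_T^i\delta_o)(o)$. For a polynomial $p$ of degree at most $\ell$, the entry $p(L)_{vv}$ depends only on closed walks at $v$ of length at most $\ell$, hence only on the $\ell$-ball of $v$. If that ball is a tree, it is the $\ell$-ball of the $d$-regular tree, and $p(L)_{vv}=\int p\,d\theta$. The other $o(N)$ entries are bounded by $\max_{[0,2d]}|p|$. So $\frac1N\operatorname{tr}p(L)\to\int p\,d\theta$.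

**Step 3: the support of $\theta$.** To replace $p$ by $1/z$ we need $\theta$ to live on $[c,2d]$. By Kesten, it is supported in $[d-2\sqrt{d-1},\,d+2\sqrt{d-1}]$. Here is the short argument. Let $w(v)=(d-1)^{-\mathrm{dist}(o,v)/2}$. Summing $w$ over the neighbors of $v\ne o$ gives $w(v)\big(\sqrt{d-1}+(d-1)/\sqrt{d-1}\big)=2\sqrt{d-1}\,w(v)$; at $o$ the sum is $d/\sqrt{d-1}\le2\sqrt{d-1}$. For $q\in\ell^2$, summing over ordered pairs of adjacent vertices,
$$\sum_{(u,v)}|q(u)q(v)|\le\frac12\sum_{(u,v)}\Big(q(v)^2\frac{w(u)}{w(v)}+q(u)^2\frac{w(v)}{w(u)}\Big)\le2\sqrt{d-1}\,\|q\|^2 .$$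
So the adjacency operator of the tree, which is self-adjoint, has norm at most $2\sqrt{d-1}$, and $L_T=d-\mathrm{Adj}$ has its spectrum in the stated interval. That interval is contained in $[c,2d]$, because $2\sqrt{d-1}\le d$.

**Step 4: from polynomials to $1/z$.** Given $\varepsilon>0$, choose a polynomial $p$ with $|1/z-p(z)|\le\varepsilon$ on $[c,2d]$. Then $\frac1N\sum_{i\ge2}p(z_i)=\frac1N\operatorname{tr}p(L)-\frac{p(0)}N\to\int p\,d\theta$. Both $\frac1N\sum_{i\ge2}z_i^{-1}$ and $\int z^{-1}d\theta$ differ from the corresponding expressions for $p$ by at most $\varepsilon$. With the pseudoinverse $L^+$,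
$$\frac1N\operatorname{tr}L^+=\frac1N\sum_{i\ge2}\frac1{z_i}\ \longrightarrow\ \int\frac{d\theta(z)}z=(L_T^{-1}\delta_o)(o).$$

**Step 5: the limit is $\rho(d)$.** Let $u(v)=\rho(d)(d-1)^{-\mathrm{dist}(o,v)}$. The sphere of radius $k\ge1$ has $d(d-1)^{k-1}$ vertices, so $\|u\|^2$ is a convergent geometric series and $u\in\ell^2$. At $o$, $(L_Tu)(o)=d\rho(d)\big(1-\frac1{d-1}\big)=d\rho(d)\frac{d-2}{d-1}=1$. At a vertex $v\ne o$, $(L_Tu)(v)=u(v)\big(d-(d-1)-1\big)=0$. So $L_Tu=\delta_o$, and since $L_T$ is invertible on $\ell^2$, the limit is $u(o)=\rho(d)$.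

**Step 6: back to resistances.** From $R_{xy}=L^+_{xx}+L^+_{yy}-2L^+_{xy}$ and $L^+\mathbf 1=0$ we get $\sum_{x<y}R_{xy}=\frac12\sum_{x,y}R_{xy}=N\operatorname{tr}L^+$. So $A(G)=\frac2{N-1}\operatorname{tr}L^+\to2\rho(d)$. Hence $a(d)\le2\rho(d)=2f(d)$, as $d\ge4>x_0$. With Theorem 1, $a(d)=2f(d)=\frac{2(d-1)}{d(d-2)}$ and $b(d)=f(d)$.

## 10. Why non-integer densities cannot be sharp

It remains to show $b(x)>f(x)$ when $x>2$ is not an integer $\ge4$. The plan: if $b(x)=f(x)$, then $\sum_eE_e=o(n)$, so almost every edge must have $E_e\approx0$ after the payments. By Lemma A(i) the main possibility is $j\approx j'\approx1/t$, and then (1) at a vertex makes $t$ an integer. The only other possibility is a star edge, which occurs only at $t=x_0$, and stars have density $2$.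

**Setting.** Suppose $b(x)=f(x)$. Put $t=\max(x,x_0)$. Then $t\notin\mathbb Z$, because $3.2<x_0<3.27$ and $x$ is not an integer $\ge4$. Take loopless rooted graphs with $n\to\infty$, $2m\le xn$, $B\to f(x)$. In both cases ($t=x$ or $t=x_0\ge x$) we have $V-\lambda x=f(x)$. By (3) and the Proposition,
$$0\le\frac1n\sum_eE_e=B-V+\lambda\frac{2m}n\le B-f(x)\to0 .$$
So $\sum_eE_e=o(n)$, and, since $B\to V-\lambda x$, also $2m/n\to x$.

**Two types of edges.** Fix $\eta>0$ with $\eta\le\frac1{2t}$ and $2t^2\eta<\operatorname{dist}(t,\mathbb Z)$.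

- An edge $e=xy$ is of **type T** if $|j_x(e)-\frac1t|<\eta$ and $|j_y(e)-\frac1t|<\eta$. Such an edge avoids the root, where $j_r=0$.
- An edge is of **type S** if one end $v\ne r$ has degree $1$ and the other end $y$ has $R_y<\frac1{2t}$.

For example, every star edge is of type S, with $y=r$.

The set of $(j,j')$ with $j,j'\ge0$, $\sigma\le\frac23$ that do not satisfy the two inequalities of type T is compact. By Lemma A(i) (note $t>3$), $M$ is continuous and positive on it. So there is $\kappa_1>0$ such that every edge with $\sigma\le\frac23$ not of type T has $E_e\ge\kappa_1$.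

**Claim.** *All but $o(n)$ edges are of type T or, only if $t=x_0$, of type S.*

**Proof of the Claim for $t>x_1$.** Here $D<0$. If $\sigma>\frac23$, then $E_e\ge2\lambda-V\sigma+\sigma^2\ge2\lambda-\frac{V^2}4>0$. All $E_e\ge0$, and every edge not of type T has $E_e$ at least a positive constant. So there are $O(\sum_eE_e)=o(n)$ of them.

**Proof of the Claim for $x_0\le t\le x_1$.** Lemma B applies. Put $\delta_+=\max(\delta,0)$ and
$$\varphi(z)=\lambda-(V-z)(1-z)-\delta_+(z),\qquad \psi(z)=2\lambda-(V-z)(1-z)-\tfrac14(V+1-2z)^2-\delta_+(z).$$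

*Step 1: lower bounds for $\varphi$ and $\psi$.* These will be the amounts left to a companion after it has paid. On $[\mu,\nu]$ we have $\delta_+=\delta$. The computation in Lemma D(II) gives $\varphi(z)=3\lambda-(V-z)\ge3\lambda-\nu\ge\kappa_0$. The computation in Lemma D(I), with $a=V-z\in[\mu,\nu]$ and $\delta(a)\ge0$, gives $\psi(z)\ge2(A-a)\ge2\kappa_0$. On $[\nu,1]$ we have $\delta_+=0$. There $-(V-z)(1-z)$ has derivative $(1-z)+(V-z)\ge0$, and $-\frac14(V+1-2z)^2$ has derivative $V+1-2z>0$, so $\varphi$ and $\psi$ are nondecreasing and the same bounds hold. By continuity, if $\tau>0$ is small enough, then $\varphi\ge\frac{\kappa_0}2$ and $\psi\ge\kappa_0$ on $[\mu-\tau,\mu]$. Altogether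
$$\varphi\ge\tfrac{\kappa_0}2,\qquad\psi\ge\kappa_0\qquad\text{on }[\mu-\tau,1].\tag{11}$$

Fix such a $\tau$, and put $\beta=\mu-\tau$. Take $\tau$ so small that also $\beta>\frac12$, $3\beta>2$, and $(1-2\lambda_0)^2\le\beta(3\mu-2)$. This is possible since $\mu\ge2\lambda_0>\frac23$ and $(1-2\lambda_0)^2<2\lambda_0(6\lambda_0-2)\le\mu(3\mu-2)$, as in Lemma C.

*Step 2: a robust form of "$j>\mu$".* We show that there is $\varepsilon>0$ such that every edge with $\sigma>\frac23$ and $E_e<\varepsilon$ has larger current $j>\mu-\tau$. It suffices to bound $E_e$ below by a positive constant when $\sigma>\frac23$ and $j\le\beta$. Here $\sigma<1$, since $\sigma=1$ forces $\pi=0$ and then $j=1>\beta$. So $E_e\ge M=(\sigma-\mu)(\sigma-\nu)+\pi\frac{3\sigma-2}{1-\sigma}$.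

- If $\sigma\le\mu-\frac\tau2$, then $M\ge(\mu-\sigma)(\nu-\sigma)\ge\frac{\tau^2}4$.
- Otherwise $\sigma/2\le j\le\beta<\sigma$, so $\pi=j(\sigma-j)\ge\beta(\sigma-\beta)\ge\frac{\beta\tau}2$. If moreover $\sigma\le\mu$ or $\sigma\ge\nu$, then the product $(\sigma-\mu)(\sigma-\nu)$ is $\ge0$. As $\sigma>\beta$ and $0<1-\sigma\le1$, $M\ge\frac{\beta\tau}2(3\beta-2)>0$.
- In the remaining case $\mu<\sigma<\nu$, we have $\pi\ge\beta(\sigma-\beta)=\beta(\sigma-\mu)+\beta\tau$ and
$$M\ge(\sigma-\mu)\Big[-(\nu-\sigma)+\beta\,\frac{3\sigma-2}{1-\sigma}\Big]+\beta\tau(3\mu-2)\ge\beta\tau(3\mu-2)>0,$$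
because $(\nu-\sigma)(1-\sigma)\le(\nu-\mu)(1-\mu)\le(1-2\lambda_0)^2\le\beta(3\mu-2)\le\beta(3\sigma-2)$.

Shrink $\varepsilon$ so that $\varepsilon\le\kappa_0$, $\varepsilon<\frac1{2t}$ and, if $t>x_0$, $\varepsilon<1+2\lambda-V$. The last number is positive for $t>x_0$, since $V-2\lambda$ is decreasing and equals $1$ at $x_0$.

*Step 3: low edges and their heads.* We widen "bad" so that edges with tiny positive $E_e$ are included. Call $e$ **low** if $\sigma>\frac23$ and $E_e<\varepsilon$. By Lemma A(i), every edge with $E_e<0$ is low. By Step 2 a low edge has an end with $j>\mu-\tau>\frac12$, its head. The head is non-root since $j_r=0$; it is unique since $\sigma\le1$; and by (1) each vertex is the head of at most one low edge.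

*Low edges whose head has degree $1$.* Then $j=1$ by (1), so $j'=0$, $\sigma=1$, and $E_e=2\lambda-V+1+g_e$ by (8). If $t>x_0$, this exceeds $\varepsilon$, which is impossible. If $t=x_0$, then $2\lambda-V+1=0$, and the other end $y$ has $R_y=g_e+j'=g_e=E_e<\varepsilon<\frac1{2t}$. So $e$ is of type S, and $E_e=g_e\ge0$.

*Low edges whose head has degree at least $2$.* Choose a companion $h=xz$, another edge at the head; by (1), $j_x(h)\le1-j$. Let $c(e)=\max(-E_e,0)$ be the charge of $e$. Then $c(e)\le\delta_+(j)$: if $E_e<0$ and $t<x_1$ this is Lemma C, and if $t=x_1$ no edge has $E_e<0$, by Section 5. The derivations of (9) and (10) used only $j>\frac12$, $j\le1<V$ and $j_x(h)\le1-j$, all valid here. So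
$$E_h-c(e)\ge\psi(j),$$
and, if $h$ serves two low edges $e$ (head $x$, current $j$) and $e^*$ (head $z$, current $k$),
$$E_h-c(e)-c(e^*)\ge\varphi(j)+\varphi(k).$$
By (11), in either case a companion retains at least $\kappa_0$ after paying its charges. In particular $E_h\ge\kappa_0\ge\varepsilon$, so companions are not low.

*Step 4: counting.* Edges that are neither low nor companions have $E\ge0$, and low edges without a companion are of type S with $E\ge0$. So after the payments every edge contributes $\ge0$ to $\sum_eE_e$. Each companion contributes at least $\kappa_0$. Each non-companion that is not low contributes at least $\varepsilon$ if $\sigma>\frac23$, and at least $\kappa_1$ if $\sigma\le\frac23$ and it is not of type T. A companion serves at most two low edges. Therefore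
$$\#\text{companions}\le\tfrac1{\kappa_0}\sum_eE_e,\qquad\#(\text{low, not S})\le\tfrac2{\kappa_0}\sum_eE_e,$$
$$\#(\sigma>\tfrac23,\text{ not low})\le\#\text{companions}+\tfrac1\varepsilon\sum_eE_e,\qquad\#(\sigma\le\tfrac23,\text{ not T})\le\#\text{companions}+\tfrac1{\kappa_1}\sum_eE_e.$$
If $t>x_0$, every low edge has a companion, so the second bound then counts all low edges. All these numbers are $o(n)$, which proves the Claim. $\square$

**End of the proof of Theorem 2.** Let $X$ be the set of edges not covered by the Claim, so $|X|=o(n)$. We show that T-edges are rare.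

*Few T-edges at a vertex.* Let $x\ne r$. Each T-edge at $x$ has $j_x>\frac1t-\eta\ge\frac1{2t}$. By (1), $x$ lies on fewer than $2t$ edges of type T.

*Not all edges at $x$ are of type T.* If they were, $k\ge1$ in number, then (1) would give $|1-\frac kt|<k\eta<2t\eta$. That is, $|t-k|<2t^2\eta<\operatorname{dist}(t,\mathbb Z)$, which is impossible. This is where non-integrality enters.

*So every vertex $x$ on a T-edge lies on an edge of $X$.* It lies on some edge that is not of type T. Suppose $t=x_0$ and this edge is of type S. Since $x$ has degree at least $2$, it is not the degree-one end, so it is the end with $R_x<\frac1{2t}$. But $R_x\ge j_x>\frac1{2t}$ by the T-edge, a contradiction.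

Hence at most $2|X|$ vertices lie on T-edges, and there are at most $4t|X|=o(n)$ T-edges.

*Conclusion.* If $t>x_0$, the Claim leaves only T-edges and $X$, so $m=o(n)$. This contradicts $m\ge n$. If $t=x_0$, then $2<x\le x_0$ and $m\le\#S+o(n)$. Distinct S-edges have distinct non-root ends of degree one, so $\#S\le n$ and $m\le n+o(n)$. Then $2m/n\le2+o(1)$, which contradicts $2m/n\to x>2$.

So $b(x)\ne f(x)$. With Theorem 1, $b(x)>f(x)$ and $a(x)=2b(x)>2f(x)$. Together with Section 9 this proves Theorem 2. $\blacksquare$
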